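
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Systolic volume takes only finitely many values below any bound}


\begin{abstract}
Let $m\ge 4$. We show that for every $C>0$ the systolic volume takes only
finitely many values less than $C$ on closed connected orientable
$m$-manifolds $M$ whose fundamental class has non-zero image in
$H_m(\pi_1(M),\mathbb Z)$, in particular on irreducible manifolds. This answers
in the negative a question posed in a paper of Babenko and Balacheff. The proof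
replaces a homology class of an arbitrary group by a class of a group with a
presentation of bounded size, without changing the systolic volume. We also
show that the values on irreducible manifolds form a sequence tending to
infinity.
\end{abstract}

\section{Introduction}

\subsection{Systolic volume}

How much volume must a closed manifold have if all its non-contractible loops
are long? Throughout, $m\ge 4$ is a fixed integer unless another dimension is
named. For a group $G$ we write $BG$ for a $K(G,1)$, that is, a connected CW
complex with fundamental group $G$ and contractible universal cover. We use two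
standard facts. Every homomorphism $\pi_1(Y)\to G$ from the fundamental group of
a connected CW complex $Y$ is induced by a map $Y\to BG$; and two maps $Y\to BG$
that induce the same homomorphism up to conjugation in $G$ are freely
homotopic. In particular, inner automorphisms of $G$ act trivially on
$H_*(G,\mathbb Z)=H_*(BG,\mathbb Z)$. For a homomorphism $\theta:\Gamma\to G$ we
write $B\theta:B\Gamma\to BG$ for a map inducing $\theta$.

An \emph{$m$-pseudomanifold} is a finite simplicial complex $X$ in which every
simplex lies in an $m$-simplex, every $(m-1)$-simplex lies in exactly two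
$m$-simplices, any two $m$-simplices are joined by a chain of $m$-simplices in
which consecutive ones share an $(m-1)$-face, and the $m$-simplices are oriented
so that their sum is a cycle, the fundamental class $[X]$. Manifolds are
understood to be triangulated. A \emph{polyhedral metric} $g$ on $X$ is a smooth
Riemannian metric on each closed simplex of some subdivision, such that the
metrics agree on common faces. Lemma~\ref{lem:flat} shows that restricting to
metrics that are flat on simplices would change nothing below.

Let $f:X\to BG$ be a continuous map with $f_*[X]\ne 0$. A loop in $X$ is called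
\emph{$f$-trivial} if its image under $f$ is contractible in $BG$. Some loop is
not $f$-trivial: otherwise $f$ would lift to the contractible universal cover of
$BG$, and $f_*[X]$ would vanish. Let $\mathrm{sys}_f(X,g)$ be the least length of
a loop that is not $f$-trivial, and put
\[
\mathfrak S_f(X)=\inf_g\frac{\mathrm{vol}(X,g)}{\mathrm{sys}_f(X,g)^m},
\]
the infimum over all polyhedral metrics. The quotient does not change when $g$
is rescaled, so $\mathfrak S_f(X)$ is the infimum of the volumes of the metrics
in which every loop of length less than $1$ is $f$-trivial.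
For a closed connected orientable $m$-manifold $M$ with classifying map
$\Phi:M\to B\pi_1(M)$ such that $\Phi_*[M]\ne0$, the number
$\mathfrak S(M)=\mathfrak S_\Phi(M)$ is the \emph{systolic volume} of $M$.

It is convenient to attach the invariant to homology classes. Let $G$ be a
finitely presentable group and $0\ne\mathbf a\in H_m(G,\mathbb Z)$. A
\emph{geometric cycle} representing $\mathbf a$ is a pair $(X,f)$ of an
$m$-pseudomanifold $X$ and a map $f:X\to BG$ with $f_*[X]=\mathbf a$. Put
\[
\mathfrak S(\mathbf a)=\inf_{(X,f)}\mathfrak S_f(X),
\]
the infimum over all geometric cycles representing $\mathbf a$.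

\begin{lemma}[Monotonicity]\label{lem:mono}
Let $\theta:\Gamma\to G$ be a homomorphism of finitely presentable groups and
$\alpha\in H_m(\Gamma,\mathbb Z)$ with $\theta_*\alpha\ne0$. Then
$\mathfrak S(\theta_*\alpha)\le\mathfrak S(\alpha)$.
\end{lemma}

\begin{proof}
If $(Y,h)$ represents $\alpha$, then $(Y,B\theta\circ h)$ represents
$\theta_*\alpha$. Every $h$-trivial loop is $(B\theta\circ h)$-trivial, so for
each metric the systole of $B\theta\circ h$ is at least that of $h$, while the
volume is the same.
\end{proof}

\subsection{The question}

A non-zero class $\mathbf a\in H_m(G,\mathbb Z)$ is \emph{irreducible} if there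
is no proper subgroup $H\subsetneq G$ with $\mathbf a=i_*\mathbf b$ for some
$\mathbf b\in H_m(H,\mathbb Z)$, where $i:H\to G$ is the inclusion. A closed
connected orientable $m$-manifold $M$ is \emph{irreducible} if
$\Phi_*[M]\in H_m(\pi_1(M),\mathbb Z)$ is non-zero and irreducible.

Irreducibility removes a trivial source of repetition. If
$0\ne\mathbf b\in H_m(H,\mathbb Z)$ and $G=H\times\mathbb Z^n$, then
Lemma~\ref{lem:mono}, applied to the inclusion $i:H\to G$ and to the projection
$G\to H$, gives $\mathfrak S(i_*\mathbf b)=\mathfrak S(\mathbf b)$. Thus a single
class produces infinitely many groups and classes with the same value. An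
irreducible class, by contrast, does not come from any proper subgroup. Still,
infinitely many irreducible manifolds can have bounded systolic volume. The
following is known, and we use it:
\begin{quote}
\textbf{(KR)} For every $m\ge4$ there exist infinitely many irreducible
orientable manifolds $M$ of dimension $m$, with pairwise non-isomorphic
fundamental groups, such that $\mathfrak S(M)\le1$.
\end{quote}
The values of $\mathfrak S$ on these manifolds must accumulate or repeat. The
following question is posed in \cite{BBarxiv}: consider $\mathfrak S$ as a
function on all irreducible orientable manifolds of dimension $m$; is there a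
constant $C>0$ such that the number of distinct values of this function less
than $C$ is infinite?

\subsection{Results}

The answer is \emph{no}, and irreducibility plays no role in it.

\begin{theorem}\label{thm:main}
Let $m\ge4$ and $C>0$. There is a finite list $\mathcal L_C$ of pairs
$(\Gamma,\alpha)$, with $\Gamma$ a finitely presented group and
$\alpha\in H_m(\Gamma,\mathbb Z)$, such that the following holds. For every
finitely presentable group $G$ and every $0\ne\mathbf a\in H_m(G,\mathbb Z)$ with
$\mathfrak S(\mathbf a)<C$, there are $(\Gamma,\alpha)\in\mathcal L_C$ and a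
homomorphism $\theta:\Gamma\to G$ with
\[
\theta_*\alpha=\mathbf a\qquad\text{and}\qquad
\mathfrak S(\alpha)=\mathfrak S(\mathbf a).
\]
Consequently:
\begin{enumerate}
\item[(1)] the set of values $\mathfrak S(\mathbf a)<C$, over all finitely
presentable $G$ and all $0\ne\mathbf a\in H_m(G,\mathbb Z)$, is finite;
\item[(2)] the set of values $\mathfrak S(M)<C$, over all closed connected
orientable $m$-manifolds $M$ with $\Phi_*[M]\ne0$, in particular over all
irreducible ones, is finite.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:seq}
The values of $\mathfrak S$ on irreducible orientable $m$-manifolds form an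
infinite, unbounded set, hence a sequence $s_1<s_2<\cdots\to\infty$. In
particular a smallest value is attained. Some value $s_j\le1$ is attained by
infinitely many irreducible manifolds with pairwise non-isomorphic fundamental
groups.
\end{theorem}

\subsection{The idea}\label{sec:idea}

By (KR) one cannot hope that, for $C>1$, only finitely many pairs
$(G,\mathbf a)$ satisfy $\mathfrak S(\mathbf a)<C$. But the systole of a cycle
$(X,f)$ does not see all of $G$. After scaling the systole to $1$, it only
records that the loops of length less than $1$ are $f$-trivial. So we replace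
$G$ by a group $\Gamma$ generated by the loops of a finite graph modeled on $X$,
in which we impose \emph{only those relations of $G$ that are witnessed by loops
of bounded length}. There is a map $\theta:\Gamma\to G$, and monotonicity gives
$\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)$ for the corresponding class
$\alpha$ of $\Gamma$. Conversely, the short loops of $X$ remain trivial in
$\Gamma$, so the same $X$ with the same metric shows that $\mathfrak S(\alpha)$
is not much larger than $\mathfrak S(\mathbf a)$.

For this to produce a finite list, three things must be bounded: the number of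
points needed to describe $X$ at a fixed scale, the length of the relations, and
the homology class carried by $X$ in the resulting finite complex. The first
bound comes from Gromov's regular cycles (Theorem~\ref{thm:B}), the second is
built into the construction, and the third follows by integrating differential
forms over $X$, whose volume is bounded. Since the infimum defining
$\mathfrak S(\mathbf a)$ need not be attained, we get
$\mathfrak S(\alpha)\le(1+\varepsilon)\mathfrak S(\mathbf a)$ with a pair
$(\Gamma,\alpha)$ depending on $\varepsilon$. The list is independent of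
$\varepsilon$, so as $\varepsilon\to0$ some pair recurs, and for it equality
holds.

\subsection{Two cited theorems}

\begin{theorem}[Babenko \cite{Bab1,Bab2}; see also
\cite{BBagt}]\label{thm:A}
If $m\ge3$ and $M$ is a closed connected orientable $m$-manifold with
$\Phi_*[M]\ne0$, then $\mathfrak S(M)=\mathfrak S(\Phi_*[M])$.
\end{theorem}

\begin{theorem}[Gromov {\cite[\S6.4]{Gromov}}; complete proof in
\cite{Bulteau}]\label{thm:B}
There is $A_m>0$ such that for every finitely presentable group $G$, every
$0\ne\mathbf a\in H_m(G,\mathbb Z)$ and every $\varepsilon\in(0,\tfrac12)$ there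
are a geometric cycle $(X,f)$ representing $\mathbf a$ and a polyhedral metric
$g$ on $X$ with
\[
\mathrm{vol}(X,g)\le(1+\varepsilon)\,\mathfrak S(\mathbf a)\,
\mathrm{sys}_f(X,g)^m
\]
and
\[
\mathrm{vol}\,B(x,\rho)\ge A_m\rho^m\quad\text{for all }x\in X
\text{ and }\ \varepsilon\,\mathrm{sys}_f(X,g)\le\rho\le
\tfrac12\mathrm{sys}_f(X,g).
\]
\end{theorem}

The second property is what makes a bounded description possible. A thin long
finger grown out of $X$ has as little volume as we like but needs many points to
describe; Theorem~\ref{thm:B} provides nearly optimal cycles without such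
fingers.

\section{The construction in dimension one}\label{sec:toy}

The passage from $G$ to $\Gamma$ can be seen, and computed by hand, for $m=1$.
This section is only an illustration and is not used later.

A one-dimensional pseudomanifold is a circle $X$. Let $f:X\to BG$ send its
fundamental loop to a loop in the class of $u\in G$ (defined up to conjugation),
where $u$ has non-zero image $\mathbf a$ in $H_1(G,\mathbb Z)$; so $u\ne1$. A
loop that is not $f$-trivial is not contractible in $X$, hence has at least the
length of the circle, and the circle itself is not $f$-trivial. Thus the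
quotient of volume by systole is $1$ for every metric, and
$\mathfrak S(\mathbf a)=1$ for every pair $(G,\mathbf a)$. So there are
infinitely many pairs and one value. Let us see how the construction finds
finitely many pairs behind them.

Give $X$ length $1$ and put $r=\frac1{40}$. Choose the points $x_i=i/19$,
$i\in\mathbb Z/19$. Their distances are at least $\frac1{19}>2r$, and every point
of $X$ is within $\frac1{38}\le2r$ of one of them. Join $i$ and $j$ by an edge if
the distance of $x_i$ and $x_j$ is less than $7r=\frac7{40}$. Since
$\frac3{19}<\frac7{40}<\frac4{19}$, this means that $j-i\in\{\pm1,\pm2,\pm3\}$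
modulo $19$. A closed path of $n$ edges in this graph $\Lambda$ has a winding
number $w$ around the circle. As each step advances by at most $3$, we have
$19|w|\le3n$.

Let $R$ be the set of closed edge paths of at most $40$ steps whose image in $BG$
is contractible, that is, with $u^w=1$. Put
$\Gamma=\pi_1(\Lambda)/\langle\langle R\rangle\rangle$. Triangles of $\Lambda$
have winding number $0$, because $9<19$; so they lie in $R$. Modulo the
triangles $(i,i+1,i+2)$ and $(i,i+1,i+3)$ every step is a product of steps
$\pm1$, so the quotient of $\pi_1(\Lambda)$ by all triangles is generated by the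
loop $z=(0,1,\dots,18,0)$. The winding number is a homomorphism on this quotient
with $w(z)=1$, so the quotient is $\mathbb Z$. Therefore
\[
\Gamma=\mathbb Z/\langle\,w(c):c\in R\,\rangle .
\]
For at most $40$ steps, $|w|\le120/19$, so $|w|\le6$. Conversely $w=1,\dots,6$
all occur, since $19w\le114=3\cdot38$ can be covered in at most $38$ steps.
Hence
\[
\Gamma=\begin{cases}\mathbb Z/n&\text{if $u$ has order }n\le6,\\
\mathbb Z&\text{otherwise.}\end{cases}
\]
The circle $X$ goes once around, so $\alpha=1\in H_1(\Gamma,\mathbb Z)$, and
$\theta:\Gamma\to G$ sends $1$ to $u$; indeed $\theta_*\alpha=\mathbf a$. Six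
pairs, $(\mathbb Z,1)$ and $(\mathbb Z/n,1)$ with $2\le n\le6$, account for all
groups $G$ and all classes $\mathbf a$. An element of order $1000$ is
indistinguishable, at this scale, from one of infinite order, and the systolic
volume does not notice the difference.

In higher dimensions $X$ is not explicit, but we need only the bounded
description: the graph, the set $R$, and the class that replaces ``once
around''.

\section{Subdivisions and flat metrics}\label{sec:kuhn}

We need arbitrarily fine subdivisions with simplices of boundedly many shapes.
Let
\[
\Delta^n=\{1\ge y_1\ge\dots\ge y_n\ge0\}\subset\mathbb R^n,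
\]
with vertices $v_j=(1,\dots,1,0,\dots,0)$ ($j$ ones), $0\le j\le n$. For
$h=2^{-k}$ the hyperplanes $y_i\in h\mathbb Z$ and $y_i-y_j\in h\mathbb Z$ cut
$\mathbb R^n$ into the simplices
\[
a+h\,\{1\ge y_{\pi(1)}\ge\dots\ge y_{\pi(n)}\ge0\},\qquad a\in h\mathbb Z^n,
\]
with $\pi$ a permutation recording the order of the fractional parts of the
$y_i/h$. This is the \emph{Kuhn triangulation} of mesh $h$. Since $\Delta^n$ is
bounded by hyperplanes of this kind, it is a union of such simplices.

Let $X$ be a finite simplicial complex with totally ordered vertices. Identify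
each simplex affinely with $\Delta^n$, preserving the order of the vertices, and
subdivide it by the Kuhn triangulation of mesh $2^{-k}$. On the face of
$\Delta^n$ opposite to $v_j$ we have $y_1=1$ (for $j=0$), $y_j=y_{j+1}$ (for
$0<j<n$) or $y_n=0$ (for $j=n$). Deleting the redundant coordinate $y_1$, $y_j$
or $y_n$ gives the coordinates of the face, and the hyperplanes restrict to
hyperplanes of the same kind. So the subdivisions of the simplices agree on
common faces and define a subdivision $X_k$ of $X$. In the coordinates $y$ of an
$n$-simplex of $X$, its top simplices in $X_k$ are translates of $h$ times one of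
$n!$ fixed simplices. In particular their diameters are at most $\sqrt n\,h$,
and their barycentric coordinates satisfy $|d\lambda_j|\le A/h$ with $A$
depending only on $n$.

\begin{lemma}\label{lem:flat}
Let $g$ be a polyhedral metric on an $m$-pseudomanifold $X$ and $\delta>0$. There
is a polyhedral metric $g'$, flat on each simplex of a subdivision, that is
$(1+\delta)$-bilipschitz to $g$. Hence $\mathfrak S_f(X)$ does not change if only
such flat metrics are admitted.
\end{lemma}

\begin{proof}
Replace the triangulation of $X$ by one on whose closed simplices $g$ is smooth,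
and form $X_k$, $h=2^{-k}$. On each $m$-simplex $\tau$ of $X_k$ let $g'_\tau$ be
the quadratic form, constant in the coordinates $y$, with
$g'_\tau(e,e)=(g\text{-length of }e)^2$ for every edge $e$ of $\tau$. A quadratic
form depends linearly on its values on the edges of $\tau$, which may be
prescribed arbitrarily, so this is possible. Since $g$ is smooth and positive
definite on compact simplices, $g'_\tau(e,e)=g_q(e,e)(1+O(h))$ for all
$q\in\tau$. So the form $g'_\tau-g_q$ is $O(h)\cdot h^2$ on the edges of $\tau$,
and since up to translation $\tau$ is $h$ times one of finitely many simplices,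
$|g'_\tau-g_q|=O(h)$ uniformly. Hence for small $h$ the forms $g'_\tau$ are
positive definite and the ratio of $g'$ and $g$ is uniformly close to $1$. The
forms agree on common faces because they are determined there by edge lengths.
Volume and systole change by factors tending to $1$ as $\delta\to0$, which gives
the last claim.
\end{proof}

\section{Encoding a regular cycle}\label{sec:encode}

\subsection{Codes and their groups}

We first describe the bounded data, without reference to any metric.

Let $\Lambda$ be a connected graph on the vertex set $\{1,\dots,N\}$, without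
loops and multiple edges. Its \emph{clique complex} $K$ has as simplices the
nonempty \emph{cliques}, that is, sets of pairwise adjacent vertices; it is
realized in the standard simplex of $\mathbb R^N$ with coordinates
$t_1,\dots,t_N$. A \emph{closed edge path of length $n$} is a sequence
$c=(i_0,\dots,i_n=i_0)$ whose consecutive entries are equal or adjacent. We
regard it as a loop in $\Lambda$, constant on steps with equal entries.

\begin{definition}
A \emph{code} is a pair $(\Lambda,R)$ of a graph $\Lambda$ as above and a set $R$
of closed edge paths of length at most $40$, containing all boundaries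
$(i,j,k,i)$ of triangles of $K$. The group of the code is
\[
\Gamma=\Gamma_{\Lambda,R}=\pi_1(\Lambda,1)/\langle\langle R\rangle\rangle ,
\]
where $\langle\langle R\rangle\rangle$ is the normal closure of the elements
$[w\,c\,w^{-1}]$ with $c\in R$ and $w$ an edge path from the vertex $1$ to the
starting vertex of $c$.
\end{definition}

Changing $w$ conjugates $[w\,c\,w^{-1}]$, so one path $w$ for each $c$ suffices.
Since $R$ is finite and $\pi_1(\Lambda,1)$ is free of finite rank, $\Gamma$ is
finitely presented. The fundamental group of a simplicial complex is that of its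
$1$-skeleton modulo the boundaries of its triangles, and these lie in $R$. So the
projection $\pi_1(\Lambda,1)\to\Gamma$ factors through $\pi_1(K,1)$. For each
code we fix, once and for all, a map
\[
\kappa=\kappa_{\Lambda,R}:K\to B\Gamma
\]
inducing $\pi_1(K,1)\to\Gamma$. If $c\in R$, then $\kappa$ sends the loop $c$ to
a contractible loop.

For a given bound on $N$ there are only finitely many codes.

\subsection{The net, the graph and the map to the clique complex}

Fix $C>0$ and put $r=\frac1{40}$. Let $G$ be finitely presentable,
$0\ne\mathbf a\in H_m(G,\mathbb Z)$ with $\mathfrak S(\mathbf a)<C$, and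
$0<\varepsilon\le r$. Take $(X,f,g)$ from Theorem~\ref{thm:B}, scaled so that
$\mathrm{sys}_f(X,g)=1$. Let $d$ be the length distance of $g$. Then
\begin{equation}\label{eq:regular}
\mathrm{vol}(X)\le(1+\varepsilon)\mathfrak S(\mathbf a)<2C,\qquad
\mathrm{vol}\,B(x,r)\ge A_mr^m\ \ (x\in X),
\end{equation}
and every loop of length less than $1$ in $X$ is $f$-trivial.

Let $x_1,\dots,x_N$ be a maximal set of points of $X$ with pairwise distances
greater than $2r$. The balls $B(x_i,r)$ are disjoint, so
\begin{equation}\label{eq:N0}
N\le N_0:=\frac{2C}{A_mr^m},
\end{equation}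
a bound that depends only on $m$ and $C$. By maximality every point of $X$ has
distance at most $2r$ from some $x_i$.

Let $\Lambda$ be the graph on $\{1,\dots,N\}$ in which $i\ne j$ are adjacent if
and only if $d(x_i,x_j)<7r$, and let $K$ be its clique complex. Let
$P:\Lambda\to X$ send $i$ to $x_i$ and each edge $ij$ to a shortest path between
$x_i$ and $x_j$; its length is less than $7r$. A partition of unity maps $X$ back
to $K$. Put
\[
u_i(p)=\max\bigl(0,\,3r-d(p,x_i)\bigr),\qquad s=\sum_iu_i\ge r,\qquad
t_i=\frac{u_i}{s}.
\]
Each $u_i$ is $1$-Lipschitz and $s$ is $N$-Lipschitz, so for $p,q\in X$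
\begin{equation}\label{eq:lip}
|t_i(p)-t_i(q)|\le\frac{|u_i(p)-u_i(q)|}{s(p)}+
\frac{u_i(q)}{s(q)}\cdot\frac{|s(q)-s(p)|}{s(p)}\le L\,d(p,q),
\qquad L:=\frac{1+N}{r}.
\end{equation}
Let $S(p)=\{i:t_i(p)>0\}=\{i:d(p,x_i)<3r\}$, which is nonempty. If $d(p,q)<r$,
$i\in S(p)$ and $j\in S(q)$, then $d(x_i,x_j)<3r+r+3r=7r$. This is the reason
for the constant $7$, and it gives the following rule.
\begin{quote}
$(\ast)$ If $Q\subset X$ has all pairwise distances less than $r$, then
$\bigcup_{p\in Q}S(p)$ is a clique, i.e.\ spans a simplex of $K$.
\end{quote}
With $Q=\{p\}$ we see that $\nu:=(t_1,\dots,t_N)$ is a continuous map $X\to K$.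

The graph $\Lambda$ is connected. Indeed, join $x_i$ to $x_j$ by a rectifiable
path in $X$ and divide it by points $p_0=x_i,\dots,p_n=x_j$ into arcs of length
less than $r$. Choose $i_k\in S(p_k)$ with $i_0=i$ and $i_n=j$. By $(\ast)$
consecutive $i_k$ are equal or adjacent.

\subsection{Loops of $X$ as edge paths}

The same discretization turns loops of $X$ into closed edge paths, compatibly
with $\nu$ and with $f$.

\begin{lemma}\label{lem:loops}
Let $\gamma$ be a loop in $X$ divided by points $p_0,\dots,p_n=p_0$ into arcs
$\gamma_k$ from $p_k$ to $p_{k+1}$ of length less than $r$. Let $i_k\in S(p_k)$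
with $i_n=i_0$. Then $c=(i_0,\dots,i_n)$ is a closed edge path. Let $e$ be the
straight segment from $\nu(p_0)$ to the vertex $i_0$ in $K$, and $\delta_0$ a
shortest path from $p_0$ to $x_{i_0}$ in $X$. Then, as based loops,
\[
\nu\circ\gamma\simeq e\,c\,e^{-1}\ \text{ in }K,\qquad
f\circ\gamma\simeq f(\delta_0)\; fP(c)\; f(\delta_0)^{-1}\ \text{ in }BG .
\]
\end{lemma}

\begin{proof}
By $(\ast)$, $i_k$ and $i_{k+1}$ are equal or adjacent. For $q$ on $\gamma_k$ the
points $q,p_k,p_{k+1}$ have pairwise distances less than $r$, so by $(\ast)$ the
set $S(q)\cup\{i_k,i_{k+1}\}$ is a clique. Hence the straight-line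
homotopy from $\nu\circ\gamma_k$ to the segment $[i_k,i_{k+1}]$ stays in $K$. At
$p_k$ it runs along the straight segment from $\nu(p_k)$ to $i_k$. So these
homotopies match at the division points, and the base point moves along $e$. This
is the first claim.

For the second, let $\delta_k$ be a shortest path from $p_k$ to $x_{i_k}$, with
$\delta_n=\delta_0$; its length is less than $3r$. The loop
$\gamma_k\,\delta_{k+1}\,P(i_ki_{k+1})^{-1}\,\delta_k^{-1}$ has length less than
$r+3r+7r+3r=14r<1$, so it is $f$-trivial. Thus
\[
f(\gamma_k)\simeq f(\delta_k)\; fP(i_ki_{k+1})\; f(\delta_{k+1})^{-1}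
\]
relative to the endpoints. Multiply over $k=0,\dots,n-1$.
\end{proof}

\subsection{The code of a cycle}

Let $R$ be the set of closed edge paths $c$ in $\Lambda$ of length at most $40$
such that $fP(c)$ is contractible in $BG$. For a triangle of $K$ the $P$-image of
its boundary has length less than $21r<1$, so it is $f$-trivial and the boundary
lies in $R$. Hence $(\Lambda,R)$ is a code. Let $\Gamma$ and $\kappa:K\to B\Gamma$
be as above, and put
\[
\beta=\nu_*[X]\in H_m(K,\mathbb Z),\qquad
\alpha=\kappa_*\beta\in H_m(\Gamma,\mathbb Z).
\]
By the definition of $R$, the homomorphism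
$(fP)_*:\pi_1(\Lambda,1)\to\pi_1(BG,f(x_1))\cong G$ kills
$\langle\langle R\rangle\rangle$, so it induces
\[
\theta:\Gamma\to G .
\]
The identification with $G$ is defined up to inner automorphisms, which do not
affect $\theta_*$ on homology. We call $(\Gamma,\alpha)$ a \emph{shadow} of
$(G,\mathbf a)$; it depends on $\varepsilon$ and on the choices made.

\section{The shadow has almost the same systolic volume}

\begin{proposition}\label{prop:shadow}
Let $(\Gamma,\alpha)$ be a shadow of $(G,\mathbf a)$ constructed with
$\varepsilon$, and $\theta:\Gamma\to G$ the homomorphism above.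
\begin{enumerate}
\item[(a)] $\theta_*\alpha=\mathbf a$.
\item[(b)] Every loop of length less than $1$ in $X$ is $(\kappa\nu)$-trivial, so
$\mathrm{sys}_{\kappa\nu}(X,g)\ge1$.
\item[(c)] $\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)\le
(1+\varepsilon)\,\mathfrak S(\mathbf a)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We show that $f$ and $B\theta\circ\kappa\circ\nu$ induce the same
homomorphism on $\pi_1(X)$ up to conjugation. Fix a base point $p_0\in X$,
an index $i_0\in S(p_0)$, the segment $e$ and a shortest path $\delta_0$ from
$p_0$ to $x_{i_0}$. Let $w$ be an edge path in $\Lambda$ from $1$ to $i_0$. Every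
loop at $p_0$ is homotopic, with fixed base point, to a rectifiable loop
$\gamma$, to which Lemma~\ref{lem:loops} applies with this $i_0$ and this
$\delta_0$; let $c$ be the resulting edge path. Moving base points along
$e\,w^{-1}$, the class $\nu_*[\gamma]=[e\,c\,e^{-1}]$ becomes
$[w\,c\,w^{-1}]\in\pi_1(K,1)$. The map $\kappa$ sends it to the class of
$w\,c\,w^{-1}$ in $\Gamma$, and $\theta$ sends that to $[fP(w\,c\,w^{-1})]$. On
the other hand, moving base points along $f(\delta_0)\,fP(w)^{-1}$, the class
$f_*[\gamma]=[f(\delta_0)\,fP(c)\,f(\delta_0)^{-1}]$ also becomes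
$[fP(w\,c\,w^{-1})]$. The changes of base point do not depend on $\gamma$, so the
two homomorphisms agree up to conjugation, and the two maps $X\to BG$ are freely
homotopic. Hence $\theta_*\alpha=(B\theta\circ\kappa\circ\nu)_*[X]=f_*[X]=
\mathbf a$.

(b) Divide a loop $\gamma$ of length less than $1=40r$ into $40$ arcs of length
less than $r$. Lemma~\ref{lem:loops} gives a closed edge path $c$ of length $40$
with $fP(c)$ freely homotopic to $f\circ\gamma$, which is contractible because
$\mathrm{sys}_f(X,g)=1$. So $c\in R$, and $\kappa(c)$ is contractible. Since
$\nu\circ\gamma$ is freely homotopic to $c$ in $K$, the loop $\kappa\nu\gamma$ is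
contractible.

(c) By (a), $\theta_*\alpha=\mathbf a\ne0$, so $\alpha\ne0$ and
Lemma~\ref{lem:mono} gives the first inequality. The geometric cycle
$(X,\kappa\nu)$ represents $\alpha$, and by (b) its systole in the metric $g$ is
at least $1$. So
$\mathfrak S(\alpha)\le\mathrm{vol}(X,g)\le(1+\varepsilon)\mathfrak S(\mathbf a)$.
\end{proof}

Part (b) is the reason for admitting relations of length up to $40=1/r$: they
suffice to detect all loops shorter than the systole.

\section{Finitely many classes in the clique complex}\label{sec:mass}

There are finitely many codes with $N\le N_0$. But $H_m(K,\mathbb Z)$ may be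
infinite, so the class $\beta=\nu_*[X]$ must still be bounded. We cannot count
the simplices of $X$, about which we know nothing. What we know is the volume of
$X$ and the Lipschitz constant of $\nu$. The model is the following: an
$L$-Lipschitz map $\nu$ from a circle of length $\ell$ to
$\mathbb R/\mathbb Z$ has degree $\int\nu^*dt$, which is at most $L\ell$ in
absolute value. For a simplicial complex the role of $dt$ is played by Whitney's
forms.

\begin{proposition}\label{prop:mass}
In the situation of Section~\ref{sec:encode}, every integral simplicial
$m$-cocycle $\zeta$ on $K$ satisfies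
\[
|\langle\zeta,\beta\rangle|\le 2C\,N^{m+1}L^m\max|\zeta| .
\]
Consequently, for a fixed graph $\Lambda$, only finitely many classes
$\beta\in H_m(K,\mathbb Z)$ arise from all $(G,\mathbf a)$ with
$\mathfrak S(\mathbf a)<C$, all $\varepsilon\in(0,r]$ and all choices in the
construction.
\end{proposition}

The second statement follows from the first. By the universal coefficient
theorem, $H^m(K,\mathbb Z)$ modulo torsion is
$\mathrm{Hom}(H_m(K,\mathbb Z),\mathbb Z)$. Fix integral cocycles
$\zeta_1,\dots,\zeta_b$ on $K$ whose classes form a basis of it. Modulo the
finite torsion subgroup of $H_m(K,\mathbb Z)$, the class $\beta$ is determined by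
the integers $\langle\zeta_j,\beta\rangle$, and these are bounded, because $C$ is
fixed and $N$ and $L=(1+N)/r$ depend only on $\Lambda$. It remains to prove the
inequality.

\subsection{Whitney forms}

For a sequence $I=(i_0,\dots,i_p)$ of indices put
\[
dt_I=dt_{i_0}\wedge\dots\wedge dt_{i_p},\qquad
\eta_I=\sum_{k=0}^p(-1)^kt_{i_k}\,dt_{i_0}\wedge\dots\widehat{dt_{i_k}}\dots
\wedge dt_{i_p},
\]
polynomial forms on $\mathbb R^N$. Thus $\eta_I$ is the contraction of $dt_I$
with the vector field $\sum_jt_j\,\partial/\partial t_j$. It is alternating in
$I$ and vanishes if an index is repeated; moreover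
\begin{equation}\label{eq:eta}
d\eta_I=(p+1)\,dt_I,\qquad \eta_{jI}=t_j\,dt_I-dt_j\wedge\eta_I .
\end{equation}
Sum the second formula over all $j\in\{1,\dots,N\}$. On the hyperplane
$\sum_jt_j=1$ we have $\sum_jdt_j=0$, and the terms $\eta_{jI}$ with $j\in I$
vanish. So
\begin{equation}\label{eq:sum}
\sum_{j\notin I}\eta_{jI}=dt_I\qquad\text{on }\Bigl\{\sum_jt_j=1\Bigr\}.
\end{equation}
Finally, if $\sigma$ is a simplex of $K$ and some index $v$ of $I$ is not a
vertex of $\sigma$, then $\eta_I$ restricts to $0$ on $\sigma$, because each of
its terms contains $t_v$ or $dt_v$.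

For a simplicial $p$-cochain $\zeta$ on $K$ let
\[
W(\zeta)=p!\sum_I\zeta(I)\,\eta_I ,
\]
the sum over the $p$-simplices $I=[i_0\dots i_p]$ of $K$; the order of the
vertices of $I$ does not matter, since $\zeta(I)$ and $\eta_I$ both alternate. We
restrict $W(\zeta)$ to the simplices of $K$.

\begin{lemma}\label{lem:whitney}
(i) $\int_\sigma W(\zeta)=\zeta(\sigma)$ for every oriented $p$-simplex $\sigma$
of $K$, $p\ge1$.
(ii) On each simplex of $K$, $dW(\zeta)=W(\delta\zeta)$. In particular, if
$\zeta$ is a cocycle, then $W(\zeta)$ is closed on each simplex.
\end{lemma}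

\begin{proof}
(i) Let $\sigma=[i_0\dots i_p]$ and $I'=(i_1,\dots,i_p)$. On $\sigma$ only the
term of $\sigma$ itself survives in $W(\zeta)$. In \eqref{eq:sum} for $I'$ only
$j=i_0$ survives on $\sigma$, so $\eta_{i_0I'}=dt_{I'}$ there. Hence
$W(\zeta)=\zeta(\sigma)\,p!\,dt_{i_1}\wedge\dots\wedge dt_{i_p}$ on $\sigma$, and
the integral of $dt_{i_1}\wedge\dots\wedge dt_{i_p}$ over $\sigma$ is $1/p!$.

(ii) By linearity let $\zeta$ be the cochain that is $1$ on $I=[i_0\dots i_p]$
and $0$ on the other $p$-simplices. Then $\delta\zeta$ is $1$ on each
$[j\,i_0\dots i_p]$ that is a simplex of $K$, and $0$ on the simplices not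
containing $I$. So $W(\delta\zeta)$ is $(p+1)!$ times the sum of $\eta_{jI}$ over
the $j\notin I$ for which $\{j\}\cup I$ is a simplex. For all other $j\notin I$
the form $\eta_{jI}$ vanishes on every simplex of $K$. Hence on simplices of $K$,
by \eqref{eq:sum} and \eqref{eq:eta},
\[
W(\delta\zeta)=(p+1)!\sum_{j\notin I}\eta_{jI}=(p+1)!\,dt_I=p!\,d\eta_I=
dW(\zeta).\qedhere
\]
\end{proof}

\subsection{The pairing as an integral}

Now let $\zeta$ be an integral $m$-cocycle. Since $\nu$ is only Lipschitz, we
compute $\langle\zeta,\beta\rangle$ first for affine approximations of $\nu$ and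
then pass to the limit.

Choose a triangulation of $X$ on whose closed simplices $g$ is smooth, order its
vertices, and let $X_k$ be its Kuhn subdivision of mesh $h=2^{-k}$
(Section~\ref{sec:kuhn}). On each simplex of the triangulation $g$ is bounded by
a multiple of the Euclidean metric in the coordinates $y$. So for all large $k$
the simplices of $X_k$ have $d$-diameter less than $r$; we consider only such
$k$. Let $\nu_k:X\to K$ be affine on each simplex of $X_k$ and equal to $\nu$ at
its vertices. By $(\ast)$ it maps each simplex $\tau$ of $X_k$ with vertices
$w_0,\dots,w_n$ into the simplex of $K$ spanned by $\bigcup_jS(w_j)$.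

\begin{lemma}\label{lem:affine}
$\langle\zeta,\beta\rangle=\int_X\nu_k^*W(\zeta)$ for all large $k$.
\end{lemma}

\begin{proof}
We compare both sides with a simplicial map. For each vertex $w$ of $X_k$ choose
$\psi(w)\in S(w)$. By $(\ast)$ this defines a simplicial map $\psi:X_k\to K$. For
$q$ in a simplex of $X_k$ with vertices $w_j$, the set
$S(q)\cup\bigcup_jS(w_j)$ is a clique, so the straight-line homotopy from $\nu$
to $\psi$ stays in $K$ and $\psi_*[X]=\beta$. By Lemma~\ref{lem:whitney}(i),
\[
\int_X\psi^*W(\zeta)=\langle\zeta,\psi_*[X]\rangle=\langle\zeta,\beta\rangle ;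
\]
an $m$-simplex on which $\psi$ is not injective contributes $0$ to both sides of
the first equality.

Let $H:X\times[0,1]\to K$ be the straight-line homotopy from $\nu_k$ to $\psi$.
It maps each prism $\tau\times[0,1]$, $\tau$ an $m$-simplex of $X_k$, by a
polynomial map into a single simplex of $K$. So $H^*W(\zeta)$ is closed on the
prism by Lemma~\ref{lem:whitney}(ii), and Stokes' theorem says that its integral
over the boundary of the prism vanishes. Sum over all $\tau$. The contributions
of the sides $\rho\times[0,1]$, $\rho$ an $(m-1)$-simplex of $X_k$, cancel
because $[X]$ is a cycle. What remains is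
$\int_X\psi^*W(\zeta)=\int_X\nu_k^*W(\zeta)$.
\end{proof}

\begin{lemma}\label{lem:limit}
$\langle\zeta,\beta\rangle=\int_X\nu^*W(\zeta)$, where $\nu^*W(\zeta)$ is defined
almost everywhere.
\end{lemma}

\begin{proof}
On each $m$-simplex of the chosen triangulation of $X$, the map $\nu$ is
Lipschitz in the coordinates $y$, so by Rademacher's theorem it is
differentiable at almost every $q$. Almost every $q$ is also interior to a top
simplex $\tau_k$ of $X_k$ for every $k$. For such $q$ let $w_0,\dots,w_m$ be the
vertices of $\tau_k$ and $\lambda_j$ its barycentric coordinates. Recall that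
$|w_j-q|\le\sqrt m\,h$ and $|d\lambda_j|\le A/h$. Differentiability gives
\[
\nu(w_j)=\nu(q)+d\nu_q(w_j-q)+o(h).
\]
On $\tau_k$ we have $\nu_k=\sum_j\nu(w_j)\lambda_j$. From $\sum_j\lambda_j=1$ and
$\sum_jw_j\lambda_j=y$ we get $\sum_jd\lambda_j=0$ and
$\sum_j(w_j-q)\,d\lambda_j=dy$. Hence
\[
d\nu_k=\sum_j\nu(w_j)\,d\lambda_j=d\nu_q+o(h)\cdot\frac Ah\longrightarrow
d\nu_q .
\]
The control of the shapes of the simplices is used here, to keep $h|d\lambda_j|$
bounded. For the same reason
$|d\nu_k|=\bigl|\sum_j(\nu(w_j)-\nu(q))\,d\lambda_j\bigr|$ is bounded uniformly
in $k$ and $q$. Also $\nu_k\to\nu$ uniformly. As $W(\zeta)$ has polynomial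
coefficients, dominated convergence gives
$\int_X\nu_k^*W(\zeta)\to\int_X\nu^*W(\zeta)$, and the left sides equal
$\langle\zeta,\beta\rangle$ by Lemma~\ref{lem:affine}.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:mass}]
By \eqref{eq:lip}, the functions $t_i$ on $X$, that is, the components of $\nu$,
are $L$-Lipschitz for the length distance of $g$. So $|dt_i|_g\le L$ at interior
points of differentiability, and $0\le t_i\le1$. By Hadamard's inequality, each
term $t_{i_k}dt_{i_0}\wedge\dots\widehat{dt_{i_k}}\dots\wedge dt_{i_m}$ of
$\nu^*W(\zeta)$ has absolute value at most $L^m$ on $g$-orthonormal frames. There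
are at most $\binom N{m+1}$ simplices $I$ and $m+1$ terms for each. Hence, almost
everywhere,
\[
|\nu^*W(\zeta)|\le m!\,(m+1)\binom N{m+1}\max|\zeta|\,L^m\,d\mathrm{vol}_g\le
N^{m+1}L^m\max|\zeta|\,d\mathrm{vol}_g .
\]
Integrate, using Lemma~\ref{lem:limit} and $\mathrm{vol}(X)<2C$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proofmain}

Let $\mathcal L_C$ be the set of all shadows
$(\Gamma,\alpha)=(\Gamma_{\Lambda,R},(\kappa_{\Lambda,R})_*\beta)$ arising in
Section~\ref{sec:encode} from all $(G,\mathbf a)$ with $\mathfrak S(\mathbf a)<C$
and all $\varepsilon\in(0,r]$. It is finite, for the following reasons. We have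
$N\le N_0$ by \eqref{eq:N0}, and $N_0$ depends only on $m$ and $C$. So there are
finitely many graphs $\Lambda$, and for each of them finitely many sets $R$ of
closed edge paths of length at most $40$. The group $\Gamma$ and the map $\kappa$
are determined by $(\Lambda,R)$. For each $\Lambda$ there are finitely many
classes $\beta$ by Proposition~\ref{prop:mass}.

Let $0\ne\mathbf a\in H_m(G,\mathbb Z)$ with $\mathfrak S(\mathbf a)<C$. For each
$\varepsilon_k=r/k$, $k\ge1$, Proposition~\ref{prop:shadow} gives a pair
$(\Gamma_k,\alpha_k)\in\mathcal L_C$ and a homomorphism $\theta_k:\Gamma_k\to G$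
with $(\theta_k)_*\alpha_k=\mathbf a$ and
\[
\mathfrak S(\mathbf a)\le\mathfrak S(\alpha_k)\le
(1+\varepsilon_k)\,\mathfrak S(\mathbf a).
\]
Since $\mathcal L_C$ is finite, one pair $(\Gamma,\alpha)$ occurs for infinitely
many $k$. For it $\mathfrak S(\alpha)=\mathfrak S(\mathbf a)$, and any of the
corresponding $\theta_k$ may serve as $\theta$. This proves the main assertion.

Hence every value $\mathfrak S(\mathbf a)<C$ lies in the finite set
$\{\mathfrak S(\alpha):(\Gamma,\alpha)\in\mathcal L_C,\ \alpha\ne0\}$, which is
(1). By Theorem~\ref{thm:A}, $\mathfrak S(M)=\mathfrak S(\Phi_*[M])$ whenever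
$\Phi_*[M]\ne0$, so (2) follows from (1). \qed

\medskip
Thus there is no constant $C$ for which the number of values of $\mathfrak S$
less than $C$ on irreducible orientable $m$-manifolds is infinite.

\section{Proof of Theorem \ref{thm:seq}}

Theorem~\ref{thm:main} says that there are finitely many values below each $C$.
To show that there are arbitrarily large ones, we use irreducibility: it makes
the homomorphism $\theta$ surjective, so small systolic volume bounds the number
of generators of the group.

\begin{lemma}\label{lem:rank}
If $\mathbf a\in H_m(G,\mathbb Z)$ is irreducible and $\mathfrak S(\mathbf a)<C$,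
then $G$ is generated by at most $N_0^2$ elements, with $N_0$ as in
\eqref{eq:N0}.
\end{lemma}

\begin{proof}
Let $\mathcal L_C$ be the list constructed in Section~\ref{sec:proofmain}, and
take $(\Gamma,\alpha)\in\mathcal L_C$ and $\theta:\Gamma\to G$ as in
Theorem~\ref{thm:main}. Then $\mathbf a=\theta_*\alpha$ comes from the subgroup
$\theta(\Gamma)$, so $\theta(\Gamma)=G$ by irreducibility. By construction,
$\Gamma$ is a quotient of $\pi_1(\Lambda,1)$ for a connected graph $\Lambda$ with
$N\le N_0$ vertices, and this group is free on at most
$\frac12N(N-1)-N+1\le N_0^2$ generators.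
\end{proof}

It remains to find irreducible manifolds whose groups need many generators.

\begin{lemma}\label{lem:manifold}
For every $k\ge1$ there is an irreducible orientable $m$-manifold $M$ with
$\pi_1(M)\cong(\mathbb Z/3)^{mk}$.
\end{lemma}

\begin{proof}
\emph{The class.} Let $G=(\mathbb Z/3)^{mk}$, with coordinates divided into $k$
blocks of size $m$, and let $x_1,\dots,x_{mk}\in H^1(G;\mathbb F_3)$ be the
coordinate classes. Let $M_0=T^m\#\cdots\#T^m$ ($k$ copies), and let
\[
\varphi:\pi_1(M_0)=\mathbb Z^m*\cdots*\mathbb Z^m\to G
\]
reduce the $b$-th factor modulo $3$ onto the $b$-th block; let $\varphi_b$ be its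
restriction to the $b$-th factor. Put
$\mathbf a=\varphi_*[M_0]=\sum_b(\varphi_b)_*[T^m]\in H_m(G,\mathbb Z)$; the
second equality holds because collapsing the connecting spheres of $M_0$ maps
$[M_0]$ to the sum of the classes of the tori in their wedge.

\emph{Irreducibility.} Suppose $\mathbf a=i_*\mathbf b$ with $i:H\to G$ the
inclusion of a proper subgroup. As a proper subspace of $\mathbb F_3^{mk}$, $H$
is annihilated by some linear form $\ell=\sum_j\ell_jx_j\ne0$. Choose $i_0$ with
$\ell_{i_0}\ne0$, say in block $b$, and let $y$ be the product of the other $m-1$
coordinate classes of block $b$. Since $i^*\ell=0$ in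
$H^1(H;\mathbb F_3)=\mathrm{Hom}(H,\mathbb F_3)$,
\[
\langle\ell\cup y,\mathbf a\rangle=\langle i^*\ell\cup i^*y,\mathbf b\rangle=0 .
\]
We compute the left side from $\langle x_j\cup y,\mathbf a\rangle$ for all $j$.
\begin{itemize}
\item If $j\ne i_0$ is in block $b$, then $x_j\cup y=0$: the factor $x_j$ occurs
in $y$, and $x_j^2=-x_j^2$ vanishes because $2$ is invertible in $\mathbb F_3$.
\item If $j$ is in another block, then $x_j\cup y$ evaluates to $0$ on each
$(\varphi_{b'})_*[T^m]$: for $b'\ne b$ the class $y$ pulls back to $0$, and for
$b'=b$ the class $x_j$ does.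
\item $\langle x_{i_0}\cup y,\mathbf a\rangle=\pm1$: the torus of block $b$
contributes $\pm1$, because $x_{i_0}\cup y$ pulls back to the product, up to
order, of all $m$ coordinate classes of $T^m$; the other tori contribute $0$.
\end{itemize}
So $\langle\ell\cup y,\mathbf a\rangle=\pm\ell_{i_0}\ne0$, a contradiction. The
case $H=0$ is included, so $\mathbf a\ne0$. Thus $\mathbf a$ is irreducible.

\emph{Realization by a manifold.} The homomorphism $\varphi$ is surjective,
$\pi_1(M_0)$ is finitely generated and $G$ is finitely presented, so
$\ker\varphi$ is normally generated by finitely many elements. Since $m\ge3$ and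
$M_0$ is oriented, they are represented by disjoint embedded circles with trivial
normal bundles. Do surgery on these circles. The trace $V$ of the surgery is
$M_0\times[0,1]$ with $2$-handles attached along the circles in
$M_0\times\{1\}$, so $\pi_1(V)=\pi_1(M_0)/\ker\varphi=G$. Let $M$ be the other
end of $V$, a closed connected oriented $m$-manifold. Seen from $M$, the trace is
obtained by attaching handles of index $m-1\ge3$. Here $m\ge4$ is used: such
handles do not change the fundamental group, so $\pi_1(M)\to\pi_1(V)=G$ is an
isomorphism. The map $M_0\to BG$ inducing $\varphi$ extends over $V$, because the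
circles map to contractible loops. Its restriction to $M$ induces an isomorphism
on $\pi_1$, so it is a classifying map $\Phi$ of $M$. With $M$ oriented suitably,
$[M]$ and $[M_0]$ are homologous in $V$, so $\Phi_*[M]=\mathbf a$. Hence $M$ is
irreducible.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:seq}]
Given $C>0$, choose $k$ with $mk>N_0^2$ and take $M$ from
Lemma~\ref{lem:manifold}. The group $(\mathbb Z/3)^{mk}$ cannot be generated by
fewer than $mk$ elements. If $\mathfrak S(M)<C$, then Theorem~\ref{thm:A} and
Lemma~\ref{lem:rank} would give a generating set of at most $N_0^2<mk$ elements.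
So $\mathfrak S(M)\ge C$, and the set of values on irreducible manifolds is
unbounded, hence infinite. By Theorem~\ref{thm:main} it has finitely many
elements below each bound. So it is a sequence $s_1<s_2<\cdots\to\infty$, and
$s_1$ is attained.

Finally, by (KR) infinitely many irreducible manifolds with pairwise
non-isomorphic fundamental groups satisfy $\mathfrak S(M)\le1$. By
Theorem~\ref{thm:main} with $C=2$ these numbers lie in a finite set, so one value
$s_j\le1$ is attained by infinitely many of these manifolds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bab1} Babenko, \emph{Topologie des systoles unidimensionnelles},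
Enseign. Math. 52 (2006).

\bibitem{Bab2} Babenko, \emph{Addenda} (to \emph{Topologie des systoles
unidimensionnelles}), Enseign. Math. 54 (2008).

\bibitem{BBarxiv} Ivan K. Babenko, Florent Balacheff, \emph{Systolic volume of
homology classes}, arXiv:1009.2835 (2010).

\bibitem{BBagt} Babenko, Balacheff, \emph{Systolic volume of homology classes},
Algebr. Geom. Topol. 15 (2015).

\bibitem{Bulteau} Bulteau, \emph{Cycles g\'eom\'etriques r\'eguliers}, Bull. SMF
143 (2015).

\bibitem{Gromov} Gromov, \emph{Filling Riemannian manifolds}, J. Differential
Geom. 18 (1983).

\end{thebibliography}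

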